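\title{Exterior division on Stein manifolds: exactness without splitting}

\begin{abstract}
Let $\omega_1,\dots,\omega_k$ be holomorphic sections of a vector bundle $E$ over a Stein manifold $M$. Suppose that every holomorphic section $\eta$ of $\wedge^pE$ with $\omega_1\wedge\dots\wedge\omega_k\wedge\eta=0$ can be written as $\sum_j\omega_j\wedge\gamma_j$. Can the $\gamma_j$ then be chosen to depend linearly and continuously on $\eta$? We show that the answer is yes for $p=1$, yes for $k=1$ and $p\ge\dim M$, and no in general: for all $k\ge1$ and $p\ge2$ there is a counterexample with a trivial bundle over a pseudoconvex Reinhardt domain in $(\mathbb C^*)^{3p+5}$. The domain is built from integer points of the moment curve, and the obstruction is read off from a telescoping sum and the Cauchy estimate for a single Laurent coefficient.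
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $M$ be a Stein manifold and $E$ a holomorphic vector bundle over $M$. For $p\ge0$ let $\Lambda_p=\Lambda_p(M;E)$ be the space of holomorphic sections of $\wedge^pE$, so that $\Lambda_0=\mathcal O(M)$ is the space of holomorphic functions. Each $\Lambda_p$ carries the compact-open topology (uniform convergence on compact sets), which makes it a Fr\'echet space. Fix holomorphic sections $\omega_1,\dots,\omega_k$ of $E$, put $\Omega=\omega_1\wedge\dots\wedge\omega_k$, and for $p\ge1$ consider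
\begin{equation}\label{eq:complex}
(\Lambda_{p-1})^k\xrightarrow{\ A\ }\Lambda_p\xrightarrow{\ B\ }\Lambda_{p+k},\qquad
A(\gamma_1,\dots,\gamma_k)=\sum_{j=1}^k\omega_j\wedge\gamma_j,\qquad B\eta=\Omega\wedge\eta .
\end{equation}
Both maps are continuous and linear, and $BA=0$ because $\Omega\wedge\omega_j=0$. The complex \eqref{eq:complex} is \emph{exact} if $\operatorname{im}A=\ker B$, that is, if the obvious necessary condition $\Omega\wedge\eta=0$ for solving the division problem $\eta=\sum_j\omega_j\wedge\gamma_j$ is also sufficient.

A continuous linear operator $A\colon X\to Y$ between locally convex spaces \emph{splits} if $\operatorname{im}A$ is closed in $Y$ and there is a continuous linear operator $A^+\colon\operatorname{im}A\to X$ with $AA^+=\mathrm{Id}$ on $\operatorname{im}A$, where $\operatorname{im}A$ has the topology induced from $Y$. A complex $X\xrightarrow{A}Y\xrightarrow{B}Z$ of continuous operators \emph{splits} if $\operatorname{im}A=\ker B$ and $A$ splits. Exactness solves the division problem for one $\eta$ at a time. Splitting solves it for all $\eta$ at once, by a rule under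 which, for instance, a continuous family of right-hand sides has a continuous family of solutions. A linear right inverse always exists, by a choice of Hamel basis, and $\operatorname{im}A=\ker B$ is automatically closed in an exact complex; the whole content of splitting is the continuity of $A^+$.

\begin{example}\label{ex:nozero}
Let $k=1$ and suppose that $\omega=\omega_1$ has no zeros. For a section $\theta$ of the dual bundle $E^*$ let $\iota_\theta\colon\Lambda_p\to\Lambda_{p-1}$ be the contraction, $\iota_\theta(u_1\wedge\dots\wedge u_p)=\sum_i(-1)^{i-1}\langle\theta,u_i\rangle\,u_1\wedge\dots\widehat{u_i}\dots\wedge u_p$. Separating the term $i=1$ in $\iota_\theta(\omega\wedge u_1\wedge\dots\wedge u_p)$ gives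
\begin{equation}\label{eq:homotopy}
\iota_\theta(\omega\wedge\eta)+\omega\wedge\iota_\theta\eta=\langle\theta,\omega\rangle\,\eta .
\end{equation}
The equation $\langle\theta,\omega\rangle=1$ has a holomorphic solution near every point, hence a global one, because $M$ is Stein (fact (B$'$) in Section~\ref{sec:reduction}). With this $\theta$, every $\eta$ with $\omega\wedge\eta=0$ equals $\omega\wedge\iota_\theta\eta$. So \eqref{eq:complex} is exact and splits, with $A^+=\iota_\theta$, for every $p\ge1$.
\end{example}

The example suggests that exactness should imply splitting in general: the difficulty sits at the zeros of $\Omega$, and Stein manifolds are the ones on which local holomorphic solutions become global. What is known points the same way. In the $C^\infty$ category (smooth $M$, $E$, $\omega_j$, with the Fr\'echet $C^\infty$ topologies) the analogous complex splits whenever it is exact, for every $p\ge1$. In the holomorphic setting the technique of Doma\'nski and Jakubczyk \cite[Theorem 2.3]{DJ} gives the same conclusion under the additional assumption that, in the words of \cite{Jak}, ``$M$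 has finitely many connected components and is strongly pseudoconvex or it satisfies the strong Liouville property''; these two terms are meant in the sense of \cite[Theorem 2.3]{DJ} and are not used below. Jakubczyk \cite{Jak} posed the following problem.

\medskip
\noindent\emph{Is it true that for every Stein manifold $M$, every holomorphic vector bundle $E$ over $M$, all holomorphic sections $\omega_1,\dots,\omega_k$ of $E$ and every $p\ge1$, exactness of \eqref{eq:complex} implies that it splits?}
\medskip

The answer is no. Write $\mathbb C^*=\mathbb C\setminus\{0\}$; a Reinhardt domain is a connected open set that is invariant under all rotations $z\mapsto(e^{i\theta_1}z_1,\dots,e^{i\theta_d}z_d)$.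

\begin{theorem}\label{thm:main}
For all $k\ge1$ and $p\ge2$ there are a connected Stein manifold $M$, which is a pseudoconvex Reinhardt domain in $(\mathbb C^*)^{3p+5}$, a trivial bundle $E$ over $M$, and holomorphic sections $\omega_1,\dots,\omega_k$ of $E$ such that \eqref{eq:complex} is exact but does not split. For $k=1$, $p=2$ the bundle has rank $3$ and $M\subset(\mathbb C^*)^{11}$.
\end{theorem}

\begin{theorem}\label{thm:pone}
For $p=1$ exactness of \eqref{eq:complex} implies splitting, for every Stein manifold $M$ and all $E$, $k$, $\omega_1,\dots,\omega_k$.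
\end{theorem}

Thus, for fixed $p$ and $k$, the implication holds on all Stein manifolds if and only if $p=1$.

\begin{theorem}\label{thm:dim}
If $k=1$ and $p\ge\dim M$, exactness of \eqref{eq:complex} implies splitting. In particular, if $k=1$ and $\dim M\le2$, exactness implies splitting for all $p\ge1$.
\end{theorem}

The gap in the heuristic above is the passage from local to global. The operator $A$ commutes with multiplication by functions, so in the smooth category local right inverses are glued by a partition of unity. The holomorphic substitute, Cartan's Theorem~B, produces a solution for each $\eta$ separately and says nothing about its dependence on $\eta$. In the counterexample the local situation is as simple as it can be: $\omega_1=\sum_i(z_i-1)e_i$ vanishes to first order along a submanifold, and only the shape of $M$ at infinity prevents splitting.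

Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to the nonexistence of a certain division operator. Section~\ref{sec:telescope} finds an obstruction to such an operator on Reinhardt domains, first in one variable. Sections~\ref{sec:domain} and~\ref{sec:nodivision} construct a domain on which the obstruction always occurs, Section~\ref{sec:main} proves Theorem~\ref{thm:main}, and Section~\ref{sec:positive} proves Theorems~\ref{thm:pone} and~\ref{thm:dim}.

\section{From splitting to division operators}\label{sec:reduction}

\subsection*{Fr\'echet spaces}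
The topology of $\mathcal O(M)$ is given by the seminorms $|h|_L=\sup_L|h|$, $L\subset M$ compact, and that of $\mathcal O(M)^r$ by $|h|_L=\max_i|h_i|_L$. A linear map $P\colon\mathcal O(M)^r\to\mathcal O(M)$ is continuous if and only if for every compact $K$ there are a compact $L$ and a constant $C$ with $|Ph|_K\le C|h|_L$ for all $h$. The set $L$ may be much larger than $K$; this loss is the main difficulty in proving that an operator does not exist. We use the open mapping theorem in the form: a continuous linear bijection between Fr\'echet spaces has a continuous inverse. Closed subspaces of Fr\'echet spaces are Fr\'echet spaces.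

\begin{lemma}\label{lem:kernel}
Let $A\colon X\to Y$ be a continuous linear operator between Fr\'echet spaces with closed image. Then $A$ splits if and only if there is a continuous linear map $\Pi\colon X\to\ker A$ that is the identity on $\ker A$.
\end{lemma}

\begin{proof}
Given $A^+$, put $\Pi=\mathrm{Id}-A^+A$. Then $A\Pi=A-AA^+A=0$, and $\Pi x=x$ if $Ax=0$. Conversely, given $\Pi$, the space $X$ is the direct sum of $\ker A$ and the closed subspace $\ker\Pi$, so $A$ restricts to a continuous bijection $\ker\Pi\to\operatorname{im}A$, and its inverse is the required $A^+$.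
\end{proof}

\subsection*{Stein manifolds}
A second countable complex manifold $M$ is Stein if global holomorphic functions separate points and provide local coordinates at every point, and if for every compact $K$ the hull $\{z:|h(z)|\le|h|_K\ \text{for all }h\in\mathcal O(M)\}$ is compact. An open set $M\subset\mathbb C^d$ is pseudoconvex if it carries a continuous plurisubharmonic function $u$ all of whose sublevel sets $\{u\le c\}$ are compact; such a set is Stein \cite[Theorem 4.2.8]{Hor}. Let $\mathcal O$ be the sheaf of holomorphic functions. Sheaves of sections of holomorphic vector bundles are coherent, and so are kernels of morphisms of coherent sheaves. For a coherent sheaf $\mathcal F$ on a Stein manifold, Cartan's theorems say: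
\begin{itemize}
\item[(A)] every stalk $\mathcal F_x$ is generated, as an $\mathcal O_x$-module, by germs of global sections;
\item[(B)] $H^1(M,\mathcal F)=0$ (and likewise in higher degrees).
\end{itemize}
Applying (B) to a kernel and using the long exact cohomology sequence, we get the form that we shall use:
\begin{itemize}
\item[(B$'$)] a morphism of coherent sheaves that is surjective on stalks is surjective on global sections.
\end{itemize}

\subsection*{Koszul complexes}
For $k=1$ the stalks of \eqref{eq:complex} are pieces of a Koszul complex; see \cite[\S1.6]{BH} for background. Let $\mathcal O_x\cong\mathbb C\{w_1,\dots,w_d\}$ be the ring of germs at a point $x$, a Noetherian local ring with maximal ideal $\mathfrak m=(w_1,\dots,w_d)$. For $g=(g_1,\dots,g_R)$ in $\mathcal O_x$ let $\omega_g=\sum_ig_ie_i\in\mathcal O_x^R$, let $K^j(g)=\wedge^j\mathcal O_x^R$ with the differential $\omega_g\wedge$, and let $H^j(g)$ be the cohomology in degree $j$. In the top degree $H^R(g)=\mathcal O_x/(g_1,\dots,g_R)$, since $\omega_g\wedge e_1\wedge\dots\widehat{e_i}\dots\wedge e_R=\pm g_i\,e_1\wedge\dots\wedge e_R$.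

Let $R\ge1$ and $g'=(g_1,\dots,g_{R-1})$. Every $\eta\in K^j(g)$ is uniquely $\eta'+\eta''\wedge e_R$ with $\eta'\in K^j(g')$, $\eta''\in K^{j-1}(g')$, and
\[
\omega_g\wedge\eta=\omega_{g'}\wedge\eta'+\bigl(\omega_{g'}\wedge\eta''+(-1)^jg_R\,\eta'\bigr)\wedge e_R .
\]
So the elements $\eta''\wedge e_R$ form a subcomplex, a copy of $K(g')$ shifted by one degree; the quotient is $K(g')$; and the connecting homomorphism is multiplication by $\pm g_R$. This gives, for every $j$, the exact sequence
\begin{equation}\label{eq:les}
H^{j-1}(g')\xrightarrow{\pm g_R}H^{j-1}(g')\to H^j(g)\to H^j(g')\xrightarrow{\pm g_R}H^j(g').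
\end{equation}

\begin{lemma}\label{lem:localexact}
\emph{(a)} If some $g_i$ does not vanish at $x$, then $H^j(g)=0$ for all $j$.
\emph{(b)} If $g=(w_1,\dots,w_R)$ with $R\le d$, then $H^j(g)=0$ for all $j<R$.
\end{lemma}

\begin{proof}
(a) Apply \eqref{eq:homotopy} with $\theta=e_i^*/g_i$, where $e_i^*$ is the $i$-th coordinate functional.
(b) We use induction on $R$; for $R=0$ there is nothing to prove. For $j\le R-2$ both neighbors of $H^j(g)$ in \eqref{eq:les} vanish. For $j=R-1$ the left neighbor vanishes, so $H^{R-1}(g)$ is the kernel of multiplication by $w_R$ on $H^{R-1}(g')=\mathcal O_x/(w_1,\dots,w_{R-1})\cong\mathbb C\{w_R,\dots,w_d\}$. This ring is an integral domain, so the kernel is zero.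
\end{proof}

\subsection*{The model section}
From now until Section~\ref{sec:main}, $M$ is an open subset of $\mathbb C^d$, $1\le r\le d$, and
\[
f_i=z_i-1\quad(1\le i\le r),\qquad f=(f_1,\dots,f_r),\qquad \omega=\sum_{i=1}^rf_ie_i,
\]
where $e_1,\dots,e_r$ is the standard basis of $V=\mathbb C^r$. Put $\Lambda_i(V)=\mathcal O(M)\otimes\wedge^iV$. Under the identification $\Lambda_1(V)=\mathcal O(M)^r$ the section $\omega$ is the vector $f$.

\begin{lemma}\label{lem:globalexact}
If $M$ is Stein and $1\le i\le r-1$, then $\Lambda_{i-1}(V)\xrightarrow{\omega\wedge}\Lambda_i(V)\xrightarrow{\omega\wedge}\Lambda_{i+1}(V)$ is exact.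
\end{lemma}

\begin{proof}
Let $\mathcal Z_i$ be the kernel of $\omega\wedge$ in the sheaf $\mathcal O\otimes\wedge^iV$; it is coherent. At a point where some $f_j\ne0$ we use Lemma~\ref{lem:localexact}(a). At a common zero, $f_1,\dots,f_r$ are the first $r$ functions of a coordinate system centered at the point, and we use Lemma~\ref{lem:localexact}(b). In both cases $\omega\wedge\colon\mathcal O\otimes\wedge^{i-1}V\to\mathcal Z_i$ is surjective on stalks, and (B$'$) gives the claim.
\end{proof}

\begin{definition}
A \emph{division operator} for $f$ on $M$ is a continuous linear map $P\colon\mathcal O(M)^r\to\mathcal O(M)$ with $P(gf)=g$ for all $g\in\mathcal O(M)$.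
\end{definition}

\begin{lemma}\label{lem:reduction}
Let $M$ be Stein and $r\ge2$. If $A_0=\omega\wedge\colon\Lambda_1(V)\to\Lambda_2(V)$ splits, then there is a division operator for $f$ on $M$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:globalexact} with $i=1$, which needs $r\ge2$, the map $g\mapsto g\omega$ sends $\mathcal O(M)$ onto $\ker A_0$. It is injective because $\{f_1\ne0\}$ is dense in $M$, so it has a continuous inverse $J\colon\ker A_0\to\mathcal O(M)$. With $\Pi$ from Lemma~\ref{lem:kernel}, $P=J\Pi$ is a division operator.
\end{proof}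

Our goal is therefore a Stein domain without a division operator. Division operators often exist. If $f_1,\dots,f_r$ have no common zero in a Stein domain $M$, Example~\ref{ex:nozero} gives $\theta_i\in\mathcal O(M)$ with $\sum_i\theta_if_i=1$, and $Ph=\sum_i\theta_ih_i$ works. If $M$ is mapped into itself by $\pi(z)=(1,z_2,\dots,z_d)$, then
\begin{equation}\label{eq:naive}
Ph=\frac{h_1-h_1\circ\pi}{z_1-1}
\end{equation}
works: multiplication by $z_1-1$ is a continuous bijection of $\mathcal O(M)$ onto the closed subspace of functions that vanish on $\{z_1=1\}$, so its inverse is continuous. This covers $\mathbb C^d$ and $(\mathbb C^*)^d$.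

\section{A telescoping obstruction}\label{sec:telescope}

\subsection*{One variable}
Take $M=\mathbb C^*$, $r=d=1$, and let $P$ be any division operator for $f=z-1$. The geometric series $(z-1)\sum_{m=-t}^tz^m=z^{t+1}-z^{-t}$ gives
\begin{equation}\label{eq:geom}
\sum_{m=-t}^tz^m=P(z^{t+1})-P(z^{-t})\qquad(t=1,2,\dots).
\end{equation}
The constant term of the Laurent series on the left is $1$. The constant term of a function in $\mathcal O(\mathbb C^*)$ is its mean over \emph{any} circle about $0$, so we may estimate the two terms on the right on different circles. We take $K_0=\{|z|=e^{-1}\}$, where $z^{t+1}$ is small, for the first, and $K_1=\{|z|=e\}$, where $z^{-t}$ is small, for the second. Continuity gives compact sets $L_0,L_1$ and constants with $|Ph|_{K_n}\le C_n|h|_{L_n}$, and \eqref{eq:geom} yields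
\[
1\le C_0|z^{t+1}|_{L_0}+C_1|z^{-t}|_{L_1}.
\]
If $L_0\subset\{|z|<1\}$ and $L_1\subset\{|z|>1\}$, the right side tends to $0$, a contradiction. All that follows is that $L_0$ or $L_1$ must reach the unit circle or beyond, and for the operator \eqref{eq:naive} this is what happens: it evaluates $h$ at $z=1$, and $P(z^{t+1})=1+z+\dots+z^t$ is not small on $K_0$.

To rescue the argument we add variables $z''$ and multiply \eqref{eq:geom} by a monomial $(z'')^{t\beta}$. If the monomial is exponentially smaller on the part of $L_n$ far from $K_n$ than on $K_n$, then that part of $L_n$ does no harm. Lemma~\ref{lem:obstruction} below makes this precise, for every $r$.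

\subsection*{Laurent coefficients}
Let $\operatorname{Log}z=(\log|z_1|,\dots,\log|z_d|)$. Let $U\subset\mathbb R^d$ be open and convex, and $M=\operatorname{Log}^{-1}(U)\subset(\mathbb C^*)^d$. For $G\in\mathcal O(M)$, $\alpha\in\mathbb Z^d$ and $\xi\in U$ put
\[
\widehat G(\alpha)=(2\pi)^{-d}\int_{[0,2\pi]^d}G(e^{\xi+i\theta})\,e^{-\alpha\cdot(\xi+i\theta)}\,d\theta ,
\]
where $e^w=(e^{w_1},\dots,e^{w_d})$. This does not depend on $\xi$: the integrand $H$ is holomorphic in $w=\xi+i\theta$ and $2\pi$-periodic in each $\theta_j$, so $\partial_{\xi_j}H=-i\,\partial_{\theta_j}H$ integrates to $0$, and $U$ is connected. For a Laurent polynomial $G$, $\widehat G(\alpha)$ is the coefficient of $z^\alpha$. Estimating the integral gives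
\begin{equation}\label{eq:cauchy}
|\widehat G(\alpha)|\le e^{-\alpha\cdot\xi}\,|G|_{\operatorname{Log}^{-1}(\xi)}\qquad\text{for every }\xi\in U .
\end{equation}

\subsection*{A simplex in place of the interval}
In $r$ variables $z'=(z_1,\dots,z_r)$ the operator $P$ acts on the vector $(f_1G,\dots,f_rG)$, so we need a sum $G$ of monomials that telescopes against each $z_i-1$. If the exponents of $G$ fill a polytope, the surviving exponents lie along its boundary, and the monomials on one facet are all small in the direction of the inner normal of that facet. Each facet will cost one torus $K_n$, so we take a simplex. Let $v_1,\dots,v_r$ be the standard basis of $\mathbb R^r$, let $v_0=-(v_1+\dots+v_r)$, and put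
\[
T=\{a\in\mathbb R^r:\ a\cdot v_n\ge-1\ \text{for }n=0,\dots,r\},\qquad F_n=\{a\in T:\ a\cdot v_n=-1\}.
\]
Thus $T$ is given by $a_i\ge-1$ and $\sum_ia_i\le1$. For $r=1$, $T=[-1,1]$, $F_0=\{1\}$ and $F_1=\{-1\}$. Since $\sum_na\cdot v_n=0$ with all terms $\ge-1$, and since $\sum_i|a_i|=\sum_ia_i+2\sum_i\max(-a_i,0)$, every $a\in T$ satisfies
\begin{equation}\label{eq:simplex}
-1\le a\cdot v_n\le r\quad(0\le n\le r),\qquad |a|_1:=\sum_i|a_i|\le2r+1 .
\end{equation}
For an integer $t\ge1$ let $S=\sum_{m\in tT\cap\mathbb Z^r}(z')^m$ and $S_n=\sum_{m\in tF_n\cap\mathbb Z^r}(z')^m$. Then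
\begin{equation}\label{eq:telescope}
(z_i-1)\,S=z_i\,S_0-S_i\qquad(1\le i\le r).
\end{equation}
Indeed, group the points of $tT\cap\mathbb Z^r$ into rows in which all $m_j$, $j\ne i$, are fixed (Figure~\ref{fig:simplex}). In a row, $m_i$ runs through the integers from $-t$ to $u=t-\sum_{j\ne i}m_j$, and $(z_i-1)\sum_{m_i=-t}^uz_i^{m_i}=z_i\cdot z_i^u-z_i^{-t}$. The upper endpoints of the rows are exactly the points of $tF_0\cap\mathbb Z^r$, and the lower endpoints are exactly the points of $tF_i\cap\mathbb Z^r$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.65]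
\draw[gray] (-2,-2)--(4,-2)--(-2,4)--cycle;
\foreach \x/\z in {-2/4,-1/3,0/2,1/1,2/0,3/-1}
  \foreach \y in {-2,...,\z} \fill (\x,\y) circle (2pt);
\fill (4,-2) circle (2pt);
\draw[very thick] (-2,2)--(0,2);
\draw (-2,2) circle (5pt); \draw (0,2) circle (5pt);
\draw[->,thick] (0,0)--(0.9,0) node[above left] {$v_1$};
\draw[->,thick] (0,0)--(0,0.9) node[below left] {$v_2$};
\draw[->,thick] (0,0)--(-0.9,-0.9) node[below right] {$v_0$};
\node at (2,1.3) {$tF_0$}; \node at (-2.8,0.5) {$tF_1$}; \node at (1,-2.6) {$tF_2$};
\end{tikzpicture}
\caption{The lattice points $m$ of the simplex $tT$ for $r=2$, $t=2$; the vector $v_n$ is an inner normal of the facet $tF_n$. When $\sum_m z_1^{m_1}z_2^{m_2}$ is multiplied by $z_1-1$, each horizontal row telescopes, and only its endpoints, on $tF_1$ and on $tF_0$, contribute.}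
\label{fig:simplex}
\end{figure}

Let $d=r+D$ and write $z=(z',z'')\in(\mathbb C^*)^r\times(\mathbb C^*)^D$ and $\xi=(x,y)\in\mathbb R^r\times\mathbb R^D$.

\begin{lemma}\label{lem:obstruction}
Let $U\subset\mathbb R^r\times\mathbb R^D$ be open and convex, $M=\operatorname{Log}^{-1}(U)$, and let $P$ be a division operator for $f$ on $M$. For $n=0,\dots,r$ let $(x^n,y^n)\in U$ and $K_n=\operatorname{Log}^{-1}(x^n,y^n)$, and let $L_n\subset M$ be compact and $C_n>0$ such that
\begin{equation}\label{eq:continuity}
|Ph|_{K_n}\le C_n|h|_{L_n}\qquad(h\in\mathcal O(M)^r).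
\end{equation}
Then there are no $\beta\in\mathbb Q^D$ and $\kappa>0$ such that
\begin{equation}\label{eq:peak}
a\cdot x+\beta\cdot y\le\beta\cdot y^n-\kappa\qquad\text{for all }n,\ a\in F_n,\ (x,y)\in\operatorname{Log}L_n .
\end{equation}
\end{lemma}

\begin{proof}
Suppose that \eqref{eq:peak} holds. Let $t$ run through the positive integers with $t\beta\in\mathbb Z^D$; there are infinitely many because $\beta$ is rational. Put $G=(z'')^{t\beta}S$ and $\Phi_n=(z'')^{t\beta}S_n$. By \eqref{eq:telescope},
\[
Gf=\sum_{n=0}^rh_n,\qquad h_0=(z_1\Phi_0,\dots,z_r\Phi_0),\qquad h_n=-\Phi_ne_n\quad(1\le n\le r).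
\]
A term $(z')^m(z'')^{t\beta}$ of $\Phi_n$ has $a=m/t\in F_n$, so at a point $z\in L_n$ with $\operatorname{Log}z=(x,y)$ its modulus is $e^{t(a\cdot x+\beta\cdot y)}\le e^{t(\beta\cdot y^n-\kappa)}$. By \eqref{eq:simplex} we have $-t\le m_i\le rt$, so there are at most $\bigl((r+1)t+1\bigr)^r$ terms. With $\rho=\max(1,|z_1|_{L_0},\dots,|z_r|_{L_0})$, \eqref{eq:continuity} gives
\[
|Ph_n|_{K_n}\le C_n\,\rho\,\bigl((r+1)t+1\bigr)^re^{t(\beta\cdot y^n-\kappa)} .
\]
Let $\alpha=(0,t\beta)$, so that $\alpha\cdot(x^n,y^n)=t\beta\cdot y^n$. Then $\widehat G(\alpha)=1$ because $0\in tT$, and $G=P(Gf)=\sum_nPh_n$. Applying \eqref{eq:cauchy} to $Ph_n$ at the point $(x^n,y^n)$, we obtain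
\[
1\le\sum_{n=0}^r\bigl|\widehat{Ph_n}(\alpha)\bigr|\le\rho\,\bigl((r+1)t+1\bigr)^re^{-\kappa t}\sum_{n=0}^rC_n .
\]
Here $\rho$, $\kappa$ and the $C_n$ do not depend on $t$, so this is false for large $t$.
\end{proof}

\section{A Reinhardt domain over the moment curve}\label{sec:domain}

We now want a convex set $U$ for which \eqref{eq:peak} can be arranged whatever $P$ is. At the point $(x^n,y^n)$ itself \eqref{eq:peak} asks that $a\cdot x^n\le-\kappa$ on $F_n$, which suggests $x^n=v_n$. The choice of the $y^n$ is more delicate. Let $r=1$, so that the two points are $(-1,y^0)$ and $(1,y^1)$, and \eqref{eq:peak} reads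
\[
x+\beta\cdot y\le\beta\cdot y^0-\kappa\ \text{ on }\operatorname{Log}L_0,\qquad-x+\beta\cdot y\le\beta\cdot y^1-\kappa\ \text{ on }\operatorname{Log}L_1 .
\]
If $\operatorname{Log}L_0$ contains $(1,y^1)$ and $\operatorname{Log}L_1$ contains $(-1,y^0)$, then $\beta\cdot y^1<\beta\cdot y^0<\beta\cdot y^1$, which is absurd. So the two points cannot be fixed in advance: we choose the first, let $P$ determine $L_0$, and then choose the second outside $\operatorname{Log}L_0$. Since $U$ is built before $P$ is given, three things are required.
\begin{itemize}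
\item For each $n$, the set $U$ must contain a sequence of points $(v_n,y)$ that leaves every compact set.
\item For every sufficiently sparse chain of such points, one linear functional $\beta$ must be maximal at $y^0$ on a first part of $U$, maximal at $y^1$ on a larger part, and so on. On the moment curve $y=(\ell,\ell^2,\dots,\ell^D)$ a linear functional is a polynomial $\varphi(\ell)=\sum_{j=1}^D\beta_j\ell^j$, and a polynomial of high enough degree can rise and fall as required.
\item The set $U$ is open, so it contains a neighborhood of these points, of a width $\varepsilon$ fixed in advance. This costs $\varepsilon|\beta|$ in \eqref{eq:peak}, so $\beta$ must obey a bound that does not depend on the chain.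
\end{itemize}

Fix $r\ge1$ and put
\[
D=2r+2,\qquad d=r+D=3r+2,\qquad\varepsilon=\frac1{120(r+1)} .
\]
For an integer $\ell\ge1$ let $c(\ell)\in\{0,\dots,r\}$ be given by $c(\ell)\equiv\ell-1\pmod{r+1}$, and let
\[
\xi_\ell=(v_{c(\ell)},\,\ell,\ell^2,\dots,\ell^D)\in\mathbb R^r\times\mathbb R^D .
\]
With the Euclidean ball $\mathbb B=\{\zeta\in\mathbb R^d:|\zeta|<\varepsilon\}$ define
\[
U_N=\operatorname{conv}\{\xi_1,\dots,\xi_N\}+\mathbb B,\qquad U=\bigcup_{N\ge1}U_N,\qquad M_r=\operatorname{Log}^{-1}(U)\subset(\mathbb C^*)^d .
\]
The sets $U_N$ are open, convex and increasing. Hence $U$ is open and convex, and every compact subset of $U$ lies in some $U_N$. Also $U\ne\mathbb R^d$, since $y_1>1-\varepsilon$ on $U$.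

\begin{lemma}\label{lem:stein}
$M_r$ is a pseudoconvex Reinhardt domain; in particular it is a connected Stein manifold.
\end{lemma}

\begin{proof}
The set $M_r$ is open, invariant under rotations, and connected as the image of the convex set $U+i\mathbb R^d$ under $w\mapsto e^w$. Let $\delta(\xi)$ be the distance from $\xi\in U$ to $\mathbb R^d\setminus U$. It is concave: if $U$ contains the open balls of radii $\delta,\delta'$ about $\xi,\xi'$, then by convexity it contains the ball of radius $\tau\delta+(1-\tau)\delta'$ about $\tau\xi+(1-\tau)\xi'$. Hence $u(\xi)=|\xi|^2-\log\delta(\xi)$ is continuous and convex on $U$. Fix $\xi^*\notin U$. On $\{u\le c\}$ we have $|\xi|^2-\log(|\xi|+|\xi^*|)\le c$ and $\delta(\xi)\ge e^{-c}$, so this set is bounded and stays away from the boundary of $U$; it is compact. The preimage of a compact set under $\operatorname{Log}$ is compact, so $u\circ\operatorname{Log}$ has compact sublevel sets in $M_r$. In the local holomorphic coordinates $w_j=\log z_j$ it is the function $u(\operatorname{Re}w)$. The mean of $\operatorname{Re}(w+e^{i\vartheta}b)$ over $\vartheta$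 is $\operatorname{Re}w$, so Jensen's inequality gives the sub-mean value property on complex lines, and $u\circ\operatorname{Log}$ is plurisubharmonic.
\end{proof}

The functions $f_i$ do have common zeros in $M_r$: the average of $\xi_1,\dots,\xi_{r+1}$ lies in $U$ and has $x=0$.

\section{No division operator on \texorpdfstring{$M_r$}{the domain}}\label{sec:nodivision}

We need a polynomial $\varphi$ of degree $D$ without constant term whose maximum over the integers in $[1,N_n]$ is attained at a prescribed $\ell_n$, for $n=0,\dots,r$. We let the graph of $\varphi$ lie below an increasing line and touch it at $\ell_0,\dots,\ell_r$. To the left of $\ell_n$ the slope of the line alone gives $\varphi(\ell)<\varphi(\ell_n)$. To the right of $\ell_n$ the graph must fall away from the line faster than the line rises. The distance to the line is a multiple of a polynomial $Q\ge0$ with $r+1$ double zeros, which explains $D=2r+2$. Normalizing $Q(0)=1$ keeps the coefficients bounded, but it makes the factor $(1-\ell/\ell_n)^2$ as small as $\ell_n^{-2}$ next to $\ell_n$. The choice $\ell_0=1$ compensates for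 this through the large factor $(\ell-1)^2$.

\begin{lemma}\label{lem:polynomial}
Let $\ell_n\le N_n$ $(0\le n\le r)$ be positive integers with $\ell_0=1$ and $\ell_{n+1}\ge4N_n$ for $n<r$. Put
\[
Q(s)=\prod_{i=0}^r\Bigl(1-\frac s{\ell_i}\Bigr)^2,\qquad\varphi(s)=(r+1)\bigl(s+8-8Q(s)\bigr)=\sum_{j=1}^D\beta_js^j .
\]
Then $\beta\in\mathbb Q^D$, and
\begin{itemize}
\item[(a)] $|\beta|_1=\sum_j|\beta_j|<57(r+1)$;
\item[(b)] $\varphi(\ell)\le\varphi(\ell_n)-(r+1)$ for all $n$ and all integers $\ell\ne\ell_n$ with $1\le\ell\le N_n$.
\end{itemize}
\end{lemma}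

For example, if $r=1$, $N_0=2$, $\ell_1=8$, then $\varphi(s)=2\bigl(s+8-8(1-s)^2(1-s/8)^2\bigr)$ has $\varphi(1)=18$, $\varphi(2)=11$ and $\varphi(7)=21$, $\varphi(8)=32$, $\varphi(9)=18$.

\begin{proof}
The constant term of $\varphi$ vanishes because $Q(0)=1$, and the coefficients are rational. Note that $\ell_{i+1}\ge4\ell_i$, hence $\ell_i\ge4^i$.

(a) The sum of the absolute values of the coefficients is submultiplicative, so for $Q$ it is at most
\[
\prod_{i=0}^r\Bigl(1+\frac1{\ell_i}\Bigr)^2\le4\exp\Bigl(2\sum_{i\ge1}4^{-i}\Bigr)=4e^{2/3}<8 .
\]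
Removing the constant term $1$ leaves less than $7$, so $|\beta|_1<(r+1)(1+8\cdot7)$.

(b) Since $Q(\ell_n)=0$, we have $\varphi(\ell_n)-\varphi(\ell)=(r+1)\bigl(\ell_n-\ell+8Q(\ell)\bigr)$. For $\ell<\ell_n$ the last factor is at least $1$, because $Q\ge0$. Let $\ell_n<\ell\le N_n$. It suffices to show $Q(\ell)\ge\frac14(\ell-\ell_n)$, for then the last factor is at least $\ell-\ell_n\ge1$. For $i>n$ we have $\ell\le N_n\le\frac14\ell_{n+1}\le4^{-(i-n)}\ell_i$, and $\prod(1-\tau_i)\ge1-\sum\tau_i$ for $\tau_i\in[0,1]$, so
\[
\prod_{i>n}\Bigl(1-\frac\ell{\ell_i}\Bigr)^2\ge\Bigl(1-\sum_{m\ge1}4^{-m}\Bigr)^2=\frac49 .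
\]
If $n=0$, the only other factor is $(\ell-1)^2$, and $Q(\ell)\ge\frac49(\ell-1)^2\ge\frac14(\ell-1)$. If $n\ge1$, then $\ell>4$, so the factor with $i=0$ is $(\ell-1)^2\ge\frac9{16}\ell^2$; the factors with $1\le i<n$ are at least $(4-1)^2\ge1$, since $\ell/\ell_i\ge4$; and the factor with $i=n$ is $(\ell-\ell_n)^2/\ell_n^2$. Therefore
\[
Q(\ell)\ge\frac49\cdot\frac9{16}\cdot\frac{\ell^2}{\ell_n^2}\,(\ell-\ell_n)^2\ge\frac14(\ell-\ell_n)^2\ge\frac14(\ell-\ell_n).\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:nodivision}
For every $r\ge1$ there is no division operator for $f$ on $M_r$.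
\end{proposition}

\begin{proof}
Suppose that $P$ is one. We choose the data of Lemma~\ref{lem:obstruction} recursively. Let $\ell_0=1$; note $c(1)=0$. Given $\ell_n$ with $c(\ell_n)=n$, let $K_n=\operatorname{Log}^{-1}(\xi_{\ell_n})$, a compact torus in $M_r$. By continuity of $P$ there are $L_n$ and $C_n$ with \eqref{eq:continuity}. Choose $N_n\ge\ell_n$ with $\operatorname{Log}L_n\subset U_{N_n}$ and, if $n<r$, choose $\ell_{n+1}\ge4N_n$ with $c(\ell_{n+1})=n+1$. Let $\varphi$ and $\beta$ be as in Lemma~\ref{lem:polynomial}. Writing $\xi_{\ell_n}=(v_n,y^n)$, we have $\beta\cdot y^n=\varphi(\ell_n)$. We verify \eqref{eq:peak} with $\kappa=\frac12$, which contradicts Lemma~\ref{lem:obstruction}.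

Let $a\in F_n$ and $\xi\in\operatorname{Log}L_n$. Then $\xi=\xi'+\zeta$ with $\xi'\in\operatorname{conv}\{\xi_1,\dots,\xi_{N_n}\}$ and $|\zeta|<\varepsilon$. A linear function on a convex hull is maximal at one of the generating points, so
\[
(a,\beta)\cdot\xi\le\max_{1\le\ell\le N_n}\bigl(a\cdot v_{c(\ell)}+\varphi(\ell)\bigr)+\varepsilon\,\bigl(|a|_1+|\beta|_1\bigr).
\]
For $\ell=\ell_n$ the bracket is $-1+\varphi(\ell_n)$, by the definition of $F_n$; this is where $c(\ell_n)=n$ is used. For $\ell\ne\ell_n$ the vector $v_{c(\ell)}$ may point the wrong way, but by \eqref{eq:simplex} and Lemma~\ref{lem:polynomial}(b) the bracket is at most $r+\varphi(\ell_n)-(r+1)=\varphi(\ell_n)-1$. By \eqref{eq:simplex} and Lemma~\ref{lem:polynomial}(a) the last term is less than $59(r+1)\,\varepsilon<\frac12$. Hence $(a,\beta)\cdot\xi\le\varphi(\ell_n)-\frac12$.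
\end{proof}

\begin{remark}
The case $r=1$ has a direct meaning. Let $Z=\{z\in M_1:z_1=1\}$, a smooth hypersurface in $M_1\subset(\mathbb C^*)^5$. There is no continuous linear operator $\mathcal E\colon\mathcal O(Z)\to\mathcal O(M_1)$ with $(\mathcal Eu)|_Z=u$: otherwise $Ph=\bigl(h-\mathcal E(h|_Z)\bigr)/(z_1-1)$ would be a division operator, continuous for the same reason as \eqref{eq:naive}.
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

By Lemma~\ref{lem:reduction} and Proposition~\ref{prop:nodivision}, the operator $A_0=\omega\wedge\colon\Lambda_1(V)\to\Lambda_2(V)$ on $M_r$ does not split if $r\ge2$. To contradict the statement of the problem we also need exactness at $\Lambda_2(V)$, and Lemma~\ref{lem:globalexact} with $i=2$ provides it if $r\ge3$. (For $r=2$ exactness fails: $\Lambda_3(V)=0$, while $\operatorname{im}A_0$ consists of sections that vanish at the common zeros of $f_1,f_2$.) So $r=3$, $M=M_3\subset(\mathbb C^*)^{11}$, the trivial bundle of rank $3$ and $\omega_1=\omega$ prove the theorem for $k=1$, $p=2$.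

For general $k\ge1$ and $p\ge2$ we enlarge the fiber: $p-2$ further basis vectors raise the degree from $2$ to $p$, and $k-1$ further basis vectors serve as the constant sections $\omega_2,\dots,\omega_k$. Let $r=p+1$ and $M=M_r$, so that $d=3r+2=3p+5$. Let $E$ be the trivial bundle with fiber $V\oplus V'\oplus V''$, where $V'$ has the basis $e'_1,\dots,e'_{p-2}$ and $V''$ has the basis $e''_2,\dots,e''_k$. Put $\omega_1=\omega$ and $\omega_j=e''_j$ for $2\le j\le k$. The exterior algebra of the fiber is the direct sum of the spaces $\wedge^aV\otimes\wedge^bV'\otimes\wedge^cV''$; we call $(a,b,c)$ the type. Taking the component of a section of a given type is a continuous operation.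

\emph{Exactness.} Let $\eta\in\Lambda_p$ and $\Omega\wedge\eta=0$. Write $\eta=\eta_0+\eta_1$, where $\eta_0$ collects the components with $c=0$. Every term of $\eta_1$ contains some $e''_j$, so $\eta_1=\sum_{j\ge2}e''_j\wedge\gamma_j$ with $\gamma_j\in\Lambda_{p-1}$, and $\Omega\wedge\eta_1=0$. Hence
\[
0=\Omega\wedge\eta_0=\pm(\omega\wedge\eta_0)\wedge e''_2\wedge\dots\wedge e''_k ,
\]
and since $\omega\wedge\eta_0$ contains no $e''_j$, it follows that $\omega\wedge\eta_0=0$. Write $\eta_0=\sum_I\eta_I\wedge e'_I$, where $I$ runs through the subsets of $\{1,\dots,p-2\}$, $e'_I$ is the product of the $e'_i$, $i\in I$, in increasing order, and $\eta_I\in\Lambda_{p-|I|}(V)$. From $\sum_I(\omega\wedge\eta_I)\wedge e'_I=0$ we get $\omega\wedge\eta_I=0$ for every $I$. The degrees $p-|I|$ lie between $2$ and $p=r-1$, so Lemma~\ref{lem:globalexact} gives $\eta_I=\omega\wedge\gamma_I$; the case $I=\emptyset$ is what forces $r\ge p+1$. With $\gamma_1=\sum_I\gamma_I\wedge e'_I$ we have $\eta=A(\gamma_1,\dots,\gamma_k)$.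

\emph{No splitting.} Suppose that $A^+$ exists. Let $e'=e'_1\wedge\dots\wedge e'_{p-2}$, with $e'=1$ if $p=2$. For $q=\omega\wedge\mu\in\operatorname{im}A_0$ we have $q\wedge e'=A(\mu\wedge e',0,\dots,0)\in\operatorname{im}A$. Put $(\gamma_1,\dots,\gamma_k)=A^+(q\wedge e')$, and write the component of type $(1,p-2,0)$ of $\gamma_1$ as $\lambda\wedge e'$ with $\lambda\in\Lambda_1(V)$. In the identity
\[
q\wedge e'=\omega\wedge\gamma_1+\sum_{j\ge2}e''_j\wedge\gamma_j
\]
take the components of type $(2,p-2,0)$. The sum over $j\ge2$ has only components with $c\ge1$, and $\omega\wedge$ maps type $(a,b,c)$ to type $(a+1,b,c)$. Thus $q\wedge e'=\omega\wedge\lambda\wedge e'$, that is, $q=A_0\lambda$. The map $q\mapsto\lambda$ is linear and continuous. Since $r\ge3$, the image of $A_0$ is a kernel, by Lemma~\ref{lem:globalexact}, and hence closed. So $A_0$ splits, a contradiction. Together with Lemma~\ref{lem:stein} this proves Theorem~\ref{thm:main}. \qed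

\section{The cases \texorpdfstring{$p=1$ and $p\ge\dim M$}{of low and high degree}}\label{sec:positive}

In both theorems we may assume that $M$ is connected. Indeed, a compact set meets only finitely many components of $M$, so each $\Lambda_p$ is the topological product of the corresponding spaces on the components, and $A$ and $B$ act on each factor separately. Exactness on $M$ is therefore equivalent to exactness on every component, and the product of right inverses on the components is a right inverse on $M$. (If the components have different dimensions, $\dim M$ is the supremum of these.)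

\begin{proof}[Proof of Theorem~\ref{thm:pone}]
Now $A(\gamma)=\sum_j\gamma_j\omega_j$ on $\mathcal O(M)^k$, and $\operatorname{im}A=\ker B$ is closed. By the identity theorem, either $\{\Omega\ne0\}$ is dense in $M$ or $\Omega\equiv0$.

In the first case, $\omega_1(x),\dots,\omega_k(x)$ are linearly independent for $x$ in a dense set, so $A\gamma=0$ forces $\gamma=0$. Thus $\ker A=0$, and $A$ splits by Lemma~\ref{lem:kernel} with $\Pi=0$.

In the second case $B=0$, so $A$ maps onto the space of all sections of $E$. By (A), the values of global sections at a point $x$ span the fiber $E_x$, so $\omega_1(x),\dots,\omega_k(x)$ span $E_x$. Hence $A$ is induced by a bundle map $a\colon M\times\mathbb C^k\to E$ that is surjective on every fiber. Such a map has a holomorphic right inverse near each point (invert a nonvanishing maximal minor), so the morphism $\sigma\mapsto a\sigma$ from the sheaf of sections of $\operatorname{Hom}(E,M\times\mathbb C^k)$ to that of $\operatorname{Hom}(E,E)$ is surjective on stalks. By (B$'$) there is a global holomorphic bundle map $\sigma$ with $a\sigma=\mathrm{Id}_E$, and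 $A^+\eta=\sigma\circ\eta$ is continuous.
\end{proof}

The first case includes the section $\omega$ on $M_r$, $r\ge2$, with $p=1$: there $A^+(g\omega)=g$ is continuous on $\operatorname{im}A$, although by Proposition~\ref{prop:nodivision} it has no continuous linear extension to $\Lambda_1(V)$. The obstruction becomes visible only one degree higher, where $\mathcal O(M_r)\,\omega$ is the kernel of $A$ and not its image.

For Theorem~\ref{thm:dim} we show that exactness in a degree $p\ge\dim M$ forbids zeros of $\omega$, unless the degree exceeds the rank. The difficulty is that exactness is assumed in one degree only. Part (a) of the next lemma carries it down to all lower degrees. It uses Nakayama's lemma: a finitely generated module $H$ over the local ring $\mathcal O_x$ with $\mathfrak mH=H$ is zero. The modules $H^j(g)$ are finitely generated because $\mathcal O_x$ is Noetherian.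

\begin{lemma}\label{lem:rigidity}
Let $g_1,\dots,g_R\in\mathfrak m\subset\mathcal O_x\cong\mathbb C\{w_1,\dots,w_d\}$, let $0\le p\le R$, and suppose that $H^p(g)=0$. Then \emph{(a)} $H^j(g)=0$ for all $j\le p$, and \emph{(b)} $p<d$.
\end{lemma}

\begin{proof}
(a) We use induction on $p$, for all $R\ge p$ at once. For $p=0$ there is nothing to prove. Let $p\ge1$, so $R\ge1$, and let $g'=(g_1,\dots,g_{R-1})$. By \eqref{eq:les} with $j=p$, multiplication by $g_R\in\mathfrak m$ maps $H^{p-1}(g')$ onto itself, so $H^{p-1}(g')=0$ by Nakayama's lemma. Since $p-1\le R-1$, the induction hypothesis gives $H^j(g')=0$ for $j\le p-1$. For such $j$ both neighbors of $H^j(g)$ in \eqref{eq:les} vanish.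

(b) By \eqref{eq:les}, the vanishing of $H^j$ for all $j\le p$ persists when an element is appended to the sequence. So $H^j(g,w)=0$ for $j\le p$, where $(g,w)=(g_1,\dots,g_R,w_1,\dots,w_d)$. It remains to show $H^d(g,w)\ne0$. Let $e_1,\dots,e_R,u_1,\dots,u_d$ be the standard basis of $\mathcal O_x^{R+d}$, write $g_i=\sum_lb_{il}w_l$ with $b_{il}\in\mathcal O_x$, and put $u'_l=u_l+\sum_ib_{il}e_i$. Then $\omega_{(g,w)}=\sum_lw_lu'_l$, so $u'=u'_1\wedge\dots\wedge u'_d$ satisfies $\omega_{(g,w)}\wedge u'=0$. Every coboundary has all its coefficients in $\mathfrak m$, whereas the coefficient of $u_1\wedge\dots\wedge u_d$ in $u'$ is $1$. So the class of $u'$ is not zero.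
\end{proof}

In the language of commutative algebra, (a) says that the ideal $(g_1,\dots,g_R)$ has grade at least $p+1$ \cite[Theorem 1.6.17]{BH}, and (b) is the fact that the grade of a proper ideal does not exceed $\dim\mathcal O_x=d$. The hypothesis $p\le R$ cannot be dropped, since $H^p(g)=0$ for every $p>R$ while $H^R(g)\ne0$.

\begin{proof}[Proof of Theorem~\ref{thm:dim}]
Let $d=\dim M$, $R=\operatorname{rank}E$, $\omega=\omega_1$, and let \eqref{eq:complex} be exact for some $p\ge\max(d,1)$. If $p>R$, then $\Lambda_p=0$ and $A^+=0$ is a splitting. Let $p\le R$.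

First, exactness passes to the stalks. Let $\eta$ be a germ at $x$ of a section of $\wedge^pE$ with $\omega\wedge\eta=0$. By (A), applied to the coherent sheaf $\ker(\omega\wedge)$, we have $\eta=\sum_i\psi_i\eta_i$ with $\psi_i\in\mathcal O_x$ and $\eta_i\in\ker B$. By exactness $\eta_i=\omega\wedge\gamma_i$, so $\eta=\omega\wedge\sum_i\psi_i\gamma_i$. In a trivialization of $E$ near $x$, with $\omega=\sum_{i=1}^Rg_ie_i$, this says $H^p(g)=0$.

If $\omega(x)=0$, then all $g_i$ lie in $\mathfrak m$, and Lemma~\ref{lem:rigidity}(b) gives $p<d$, contrary to the assumption. So $\omega$ has no zeros, and the complex splits by Example~\ref{ex:nozero}.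

Finally let $\dim M\le2$. The case $p=1$ is Theorem~\ref{thm:pone}, and every $p\ge2$ satisfies $p\ge\dim M$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH} Bruns and Herzog, \emph{Cohen--Macaulay Rings}.

\bibitem{DJ} P. Doma\'nski and B. Jakubczyk, the work cited as [DJ] in \cite{Jak}.

\bibitem{Hor} H\"ormander, \emph{An Introduction to Complex Analysis in Several Variables}.

\bibitem{Jak} Bronislaw Jakubczyk, \emph{Exterior multiplication with singularities: a Saito's theorem on vector bundles}, arXiv:1805.06948 (2018).

\end{thebibliography}
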